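\title{A chain whose lattice of open intervals is not the principal ideal lattice of an Abelian $\ell$-group}

\begin{abstract}
For a chain $T$, let $\mathcal O(T)$ be the lattice of subsets of $T$ generated by the open rays. We construct in ZFC a densely ordered chain $T$ of cardinality $2^{\aleph_1}$ such that $\mathcal O(T)$ has countably based differences but is not isomorphic to the lattice of principal $\ell$-ideals of any Abelian $\ell$-group. This answers a question of Ploscica and Wehrung in the negative. In the other direction, if $\mathcal O(T)$ has countably based differences and $T$ has fewer than $2^{\aleph_0}$ elements or embeds in the real line, then $\mathcal O(T)$ is the lattice of principal $\ell$-ideals of a $\mathbb Q$-vector lattice of continuous functions. The least size of a counterexample lies between $\max(\aleph_2,2^{\aleph_0})$ and $2^{\aleph_1}$.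
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{Abelian $\ell$-group} is an Abelian group $G$ with a lattice order that is invariant under translations. We write $f^+=f\vee 0$ and $|f|=f\vee(-f)$. An \emph{$\ell$-ideal} of $G$ is a subgroup $I$ such that $f\in I$ and $|g|\le|f|$ imply $g\in I$. The $\ell$-ideal generated by one element $f$ is
\[
\langle f\rangle=\{g\in G: |g|\le n|f|\text{ for some }n<\omega\}=\langle |f|\rangle ,
\]
and in the lattice of all $\ell$-ideals
\begin{equation}\label{eq:joinmeet}
\langle f\rangle\vee\langle g\rangle=\langle |f|\vee|g|\rangle,\qquad \langle f\rangle\cap\langle g\rangle=\langle |f|\wedge|g|\rangle .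
\end{equation}
The principal $\ell$-ideals, ordered by inclusion, thus form a lattice $\operatorname{Id}_cG$. It is distributive and has the least element $\{0\}$.

Two lattice-theoretic properties hold in every $\operatorname{Id}_cG$. Let $D$ be a distributive lattice with least element $0$. We call $D$ \emph{completely normal} if for all $a,b\in D$ there are $x,y\in D$ with $a\vee b=a\vee y=x\vee b$ and $x\wedge y=0$. We say that $D$ has \emph{countably based differences} if for all $a,b\in D$ the set $\{x\in D: a\le b\vee x\}$ has a countable \emph{coinitial} subset, that is, a countable subset $C$ such that every element of the set lies above some element of $C$. Equivalently, there are binary operations $\smallsetminus_n$ ($n<\omega$) on $D$ such that $a\le b\vee c$ holds if and only if $a\smallsetminus_n b\le c$ for some $n$. In a Boolean algebra the set $\{x: a\le b\vee x\}$ has a least element, the difference of $a$ and $b$; the condition asks that a missing difference can be approximated from above in countably many steps.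

Both properties of $\operatorname{Id}_cG$ come from subtraction in $G$. Let $a,b,c\ge0$ in $G$. From $a\vee b=b+(a-b)^+$, $(a-b)^+\le a$ and $(a-b)^+\wedge(b-a)^+=0$ we see that $x=\langle(a-b)^+\rangle$ and $y=\langle(b-a)^+\rangle$ witness complete normality for $\langle a\rangle$ and $\langle b\rangle$. Further, $\langle a\rangle\subseteq\langle b\rangle\vee\langle c\rangle$ means $a\le nb+nc$ for some $n$, which holds if and only if $\langle (a-nb)^+\rangle\subseteq\langle c\rangle$ for some $n$; so the ideals $\langle (a-nb)^+\rangle$ form a countable coinitial set. Conversely, it is known that every completely normal distributive lattice with $0$ that has countably based differences and cardinality at most $\aleph_1$ is isomorphic to $\operatorname{Id}_cG$ for some Abelian $\ell$-group $G$.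

Chains supply a simple class of lattices on which to test whether the bound $\aleph_1$ matters. For a nonempty chain $T$, let $\mathcal O(T)$ be the sublattice of the powerset of $T$ generated by the open rays $\{x\in T:x<a\}$ and $\{x\in T:x>a\}$, $a\in T$. Its members are finite unions of open intervals, and it is a completely normal bounded distributive lattice. The following problem comes from Ploscica and Wehrung \cite{PW}.

\begin{quote}
\emph{Let $T$ be a nonempty chain such that $\mathcal O(T)$ has countably based differences. Is there an Abelian $\ell$-group $G$ with $\mathcal O(T)\cong\operatorname{Id}_cG$?}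
\end{quote}

If $|T|\le\aleph_1$, then $|\mathcal O(T)|\le\aleph_1$ and the answer is yes by the fact just quoted. One might guess that it is always yes. The hypothesis only says that every element of $T$ is approached from either side in countably many steps (Lemma~\ref{lem:characters}), which is what one needs to build a continuous function that vanishes up to a given element and is positive beyond it; and for $T=\mathbb Q\cap[0,1]$ and $T=[0,1]$ piecewise linear functions give the group (Example~\ref{ex:PL}). But the hypothesis says nothing about the gaps of $T$, and the gaps decide the matter.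

\begin{theorem}\label{thm:A}
There is a densely ordered chain $T$ without endpoints, with $|T|=2^{\aleph_1}$, such that $\mathcal O(T)$ has countably based differences and $\mathcal O(T)$ is not isomorphic to $\operatorname{Id}_cG$ for any Abelian $\ell$-group $G$.
\end{theorem}

The theorem is proved in ZFC. The answer remains positive for chains that are, in a weak sense, locally small or locally separable. We write $(a,b)_T$ and $[a,b]_T$ for intervals of $T$. A \emph{$\mathbb Q$-vector lattice} of functions is a $\mathbb Q$-vector space of real-valued functions that is closed under pointwise maxima and minima.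

\begin{theorem}\label{thm:B}
Let $T$ be a nonempty chain such that $\mathcal O(T)$ has countably based differences. Assume:
\begin{itemize}
\item[(H)] whenever $x<y$ in $T$ and $[x,y]_T$ contains no two consecutive elements of $T$, there are $a<b$ in $[x,y]_T$ such that $(a,b)_T$ either has fewer than $2^{\aleph_0}$ elements, or has a countable subset that meets every nonempty interval $(p,q)_T$ with $a\le p<q\le b$ in $T$.
\end{itemize}
Then $\mathcal O(T)\cong\operatorname{Id}_cG$ for some $\mathbb Q$-vector lattice $G$ of continuous real-valued functions on a compact space. In particular this holds if $|T|<2^{\aleph_0}$, or if $T$ embeds in $\mathbb R$.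
\end{theorem}

\begin{corollary}\label{cor:C}
Let $\mu$ be the least cardinality of a chain for which the problem has a negative answer. Then $\max(\aleph_2,2^{\aleph_0})\le\mu\le2^{\aleph_1}$. Hence $\mu=\aleph_2$ if $2^{\aleph_1}=\aleph_2$, and $\mu=2^{\aleph_0}$ if $2^{\aleph_0}=2^{\aleph_1}$, for example under Martin's axiom $\mathrm{MA}_{\aleph_1}$.
\end{corollary}

\begin{proof}
We have $\mu\ge\aleph_2$ because the answer is positive for $|T|\le\aleph_1$, we have $\mu\ge2^{\aleph_0}$ by Theorem~\ref{thm:B}, and $\mu\le2^{\aleph_1}$ by Theorem~\ref{thm:A}. If $2^{\aleph_1}=\aleph_2$, then $\aleph_2\le\mu\le\aleph_2$. If $2^{\aleph_0}=2^{\aleph_1}$, then $2^{\aleph_0}\le\mu\le2^{\aleph_0}$. That $\mathrm{MA}_{\aleph_1}$ implies $2^{\aleph_0}=2^{\aleph_1}$ is due to Martin and Solovay.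
\end{proof}

We have not determined $\mu$ when $\max(\aleph_2,2^{\aleph_0})<2^{\aleph_1}$.

Both theorems are proved on the compact chain $X$ obtained from $T$ by filling its gaps (Section~\ref{sec:completion}). A group $G$ with $\operatorname{Id}_cG\cong\mathcal O(T)$ is the same thing as a group of continuous functions on $X$ with prescribed cozero sets (Section~\ref{sec:functions}), and such functions obey one rule: a function that vanishes at a gap vanishes in a neighborhood of it. Section~\ref{sec:obstruction} plays this rule against the real numbers that occur as constant values of members of $G$ on an interval. Section~\ref{sec:chain} builds a chain on which the conflict cannot be resolved. Section~\ref{sec:positive} shows that under (H) it can be avoided, by admitting rational constants only.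

Countable means finite or countably infinite. A subset $C$ of a chain $A$ is \emph{cofinal} if every element of $A$ lies below (or equals) an element of $C$; coinitial is the dual notion. For sets $A,B$ in a chain, $A<B$ means that $a<b$ for all $a\in A$, $b\in B$. A property holds \emph{near} a point if it holds on some neighborhood of the point.

\section{The completion of a chain}\label{sec:completion}

Throughout this section $T$ is a chain with $|T|\ge2$. Then $\varnothing$ and $T$ belong to $\mathcal O(T)$, since $(\leftarrow,a)_T\cap(a,\to)_T=\varnothing$ and $(\leftarrow,b)_T\cup(a,\to)_T=T$ for $a<b$.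

A \emph{gap} of $T$ is a pair $(A,B)$ such that $T$ is the disjoint union of $A$ and $B$, $A<B$, $A$ has no largest element and $B$ has no least element; one of $A,B$ may be empty. Let $X$ be the union of $T$ and the set of gaps, ordered so that a gap $(A,B)$ lies above the elements of $A$ and below the elements of $B$, and $(A,B)<(A',B')$ if $A\subsetneq A'$. This is the Dedekind--MacNeille completion of $T$. Intervals without a subscript are taken in $X$, and $X$ carries the order topology. A \emph{jump} is a pair $a<b$ of consecutive elements of $T$.

\begin{lemma}\label{lem:gaps}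
\begin{enumerate}
\item[(a)] If $z$ is a gap and $y\in X\setminus\{z\}$, then some element of $T$ lies strictly between $y$ and $z$.
\item[(b)] Let $x<y$ in $X$. If $(x,y)\ne\varnothing$, then $(x,y)$ meets $T$. Moreover, $(x,y)=\varnothing$ if and only if $x<y$ is a jump.
\item[(c)] Every subset of $X$ has a supremum and an infimum.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z=(A,B)$ and, by symmetry, $y<z$. If $y\in T$, then $y\in A$, and $A$ has an element above $y$. If $y=(A',B')$ is a gap, any element of $A\setminus A'$ will do.

(b) If $z\in(x,y)$ is a gap, (a) gives an element of $T$ in $(x,z)$. If $(x,y)=\varnothing$, then neither $x$ nor $y$ is a gap by (a), so $x<y$ is a jump. Conversely, let $x<y$ be a jump. A gap $(A,B)$ in $(x,y)$ would have $x\in A$ and $y\in B$, and an element of $A$ above $x$ would lie in $(x,y)_T=\varnothing$.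

(c) Let $S\subseteq X$, let $A$ be the set of $t\in T$ with $t\le s$ for some $s\in S$, and let $B=T\setminus A$. Let $m$ be $\max A$ if it exists, otherwise $\min B$ if it exists, otherwise the gap $(A,B)$. In each case every element of $A$ is at most $m$, and every element of $T$ below $m$ is in $A$. If $s\in S$ and $s>m$, there is $t\in T$ with $m<t\le s$ (take $t=s$, or use (a)); then $t\in A$, which is impossible. So $m$ is an upper bound of $S$. Let $y<m$. There is $t\in A$ with $y<t$: take $t=m$ if $m=\max A$, use (a) if $y$ or $m$ is a gap, and otherwise use that $y\in A$ and $A$ has no largest element. Then $y<t\le s$ for some $s\in S$, so $y$ is not an upper bound. Thus $m=\sup S$. Infima are dual.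
\end{proof}

We recall the textbook consequences of completeness. A complete chain is compact Hausdorff in its order topology; a nonempty closed subset contains its infimum and supremum; and a closed interval that is densely ordered is connected, so continuous real functions on it have the intermediate value property. By (b), a closed interval of $X$ that contains no jump is densely ordered; then each of its subintervals $(x,y)$ with $x<y$ contains infinitely many elements of $T$. By (a), $T$ is topologically dense in $X$. If $T$ has a largest element, it is the largest element of $X$, because a gap above it would be $(T,\varnothing)$.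

Let $\mathcal W$ be the sublattice of the powerset of $X$ generated by the rays $(\leftarrow,a)$ and $(a,\to)$ with $a\in T$. Its members are open, and $\varnothing,X\in\mathcal W$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] If $W\in\mathcal W$ and $z$ is a gap, then $z$ is an interior point of $W$ or of $X\setminus W$.
\item[(b)] The map $W\mapsto W\cap T$ is a lattice isomorphism from $\mathcal W$ onto $\mathcal O(T)$.
\item[(c)] $\mathcal W$ is a base of the topology of $X$.
\item[(d)] If $W\subseteq X$ and every $z\in X$ has a neighborhood $V$ with $W\cap V=W'\cap V$ for some $W'\in\mathcal W$, then $W\in\mathcal W$.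
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a ray with endpoint $a\in T$ this holds because $z\ne a$, so that $z$ lies in one of the two open rays at $a$. The property passes to unions and intersections of two sets.

(b) The map is a lattice homomorphism that sends generators onto generators, so it is surjective. Suppose $z\in W\setminus W'$ with $W,W'\in\mathcal W$. If $z\in T$, then $W\cap T\not\subseteq W'\cap T$. If $z$ is a gap, then by (a) a neighborhood of $z$ is contained in $W\setminus W'$, and it meets $T$; the conclusion is the same. So the map is an order embedding.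

(c) If $y<x$ in $X$, there is $u\in T$ with $y\le u<x$: by Lemma~\ref{lem:gaps}(b), either $(y,x)$ meets $T$ or $y\in T$. Then $x\in(u,\to)\subseteq(y,\to)$. With the dual statement, every open ray of $X$ is a union of generators of $\mathcal W$.

(d) By (c) we may take each $V$ in $\mathcal W$. By compactness finitely many of them, $V_1,\dots,V_n$, cover $X$, and $W=\bigcup_i(W\cap V_i)=\bigcup_i(W_i'\cap V_i)\in\mathcal W$.
\end{proof}

We say that $t\in T$ has \emph{countable characters} if $(\leftarrow,t)_T$ has a countable cofinal subset and $(t,\to)_T$ has a countable coinitial subset (the empty ray has the empty subset).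

\begin{lemma}\label{lem:characters}
$\mathcal O(T)$ has countably based differences if and only if every $t\in T$ has countable characters.
\end{lemma}

\begin{proof}
All intervals in this proof are taken in $T$. Members of $\mathcal O(T)$ are open in the order topology of $T$.

Suppose that $\mathcal O(T)$ has countably based differences, and let $t\in T$ with $(t,\to)\ne\varnothing$. Let $\{U_n:n<\omega\}$ be coinitial in
\[
\{U\in\mathcal O(T): T\subseteq(t,\to)\cup U\}=\{U\in\mathcal O(T):(\leftarrow,t]\subseteq U\}.
\]
Since $U_n$ is open and contains $t$, there is $s_n>t$ with $[t,s_n)\subseteq U_n$. If $s>t$, then $(\leftarrow,s)$ belongs to the displayed set, so it contains some $U_n$, and $[t,s_n)\subseteq(\leftarrow,s)$ forces $s_n\le s$. Thus $\{s_n\}$ is coinitial in $(t,\to)$. The left side is symmetric.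

Conversely, suppose that all elements have countable characters, and let $U,U'\in\mathcal O(T)$. We need a countable coinitial subset of $\mathcal D=\{Y\in\mathcal O(T):U\setminus U'\subseteq Y\}$. By distributivity, $U$ is a finite union of finite intersections of open rays, and $U'$ is a finite intersection of finite unions of open rays, so that $T\setminus U'$ is a finite union of finite intersections of closed rays. Hence $U\setminus U'=C^1\cup\dots\cup C^m$, where $m\ge0$ and each $C^i$ is a nonempty interval, each end of which is either closed at an element of $C^i$ or open at an element of $T\cup\{\pm\infty\}$. Define $C^i_n\in\mathcal O(T)$ as follows. Keep the open ends of $C^i$. Replace a closed left end $c$ by the open end $c_n$, where $(c_n)_{n<\omega}$ is a nondecreasing cofinal sequence in $(\leftarrow,c)$, or $c_n=-\infty$ if $c=\min T$. Treat a closed right end dually. An open set that contains $c$ contains $(c_n,c]$ for all large $n$, so every $Y\in\mathcal D$ contains $C^i_n$ for all large $n$. The sets $C^1_n\cup\dots\cup C^m_n$, $n<\omega$, belong to $\mathcal D$ and are coinitial in it.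
\end{proof}

Call $t\in T$ a \emph{right point} if $t$ is not the largest element of $T$ and has no immediate successor in $T$; \emph{left points} are defined dually. These are the elements of $T$ that are limits in $X$ from the corresponding side.

\begin{lemma}\label{lem:rightpoint}
Let $t$ be a right point. Then $(t,w)$ meets $T$ for every $w>t$ in $X$. If $t$ has countable characters, there are $t_0>t_1>\cdots$ in $(t,\to)_T$ such that every $w>t$ in $X$ lies above some $t_n$. The dual statements hold for left points.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:gaps}(b), since $t<w$ is not a jump. Let $\{s_n:n<\omega\}$ be coinitial in $(t,\to)_T$. This ray has no least element, so we can choose $t_0=s_0$ and $t_{n+1}\in(t,\min(t_n,s_{n+1}))_T$. Given $w>t$, pick $t'\in T\cap(t,w)$ and $n$ with $s_n\le t'$; then $t_n\le s_n<w$.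
\end{proof}

\section{Groups of continuous functions on the completion}\label{sec:functions}

Let $T$, $X$, $\mathcal W$ be as in Section~\ref{sec:completion}. The continuous functions $X\to\mathbb R$ form an Abelian $\ell$-group $C(X)$ under the pointwise operations. A subgroup of $C(X)$ is an \emph{$\ell$-subgroup} if it is closed under $f\mapsto f^+$; it is then closed under $\vee$ and $\wedge$, because $f\vee g=g+(f-g)^+$ and $f\wedge g=-((-f)\vee(-g))$. Put $\operatorname{coz}f=\{x\in X:f(x)\ne0\}$. An $\ell$-subgroup $G$ of $C(X)$ \emph{realizes} $T$ if
\begin{itemize}
\item[(R1)] $\operatorname{coz}f\in\mathcal W$ for every $f\in G$;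
\item[(R2)] for every $a\in T$, each of $(\leftarrow,a)$ and $(a,\to)$ is $\operatorname{coz}f$ for some $f\in G$;
\item[(R3)] if $f,h\in G$ and $\operatorname{coz}f\subseteq\operatorname{coz}h$, then $|f|\le n|h|$ for some $n<\omega$.
\end{itemize}

\begin{proposition}\label{prop:realize}
\begin{enumerate}
\item[(a)] If an $\ell$-subgroup $G$ of $C(X)$ realizes $T$, then $\operatorname{Id}_cG\cong\mathcal O(T)$.
\item[(b)] If $G$ is an Abelian $\ell$-group with $\operatorname{Id}_cG\cong\mathcal O(T)$, then $G$ is isomorphic to an $\ell$-subgroup of $C(X)$ that realizes $T$.
\end{enumerate}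
\end{proposition}

\begin{proof}
(a) If $|f|\le n|h|$, then $\operatorname{coz}f\subseteq\operatorname{coz}h$. With (R3) and (R1) this shows that $\langle f\rangle\mapsto\operatorname{coz}f$ is a well-defined order embedding of $\operatorname{Id}_cG$ into $\mathcal W$. Its range is a sublattice, because $\operatorname{coz}(|f|\vee|h|)=\operatorname{coz}f\cup\operatorname{coz}h$ and $\operatorname{coz}(|f|\wedge|h|)=\operatorname{coz}f\cap\operatorname{coz}h$, and it contains the generators by (R2). So $\operatorname{Id}_cG\cong\mathcal W\cong\mathcal O(T)$ by Lemma~\ref{lem:W}(b).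

(b) Fix an isomorphism $\operatorname{Id}_cG\cong\mathcal W$ and let $W_f\in\mathcal W$ correspond to $\langle f\rangle$. Then $W_0=\varnothing$, and there is $u\ge0$ in $G$ with $W_u=X$; since $\langle u\rangle$ contains every principal $\ell$-ideal, $\langle u\rangle=G$. To evaluate elements of $G$ at a point $x\in X$ we pass to a quotient of $G$ that embeds in $\mathbb R$. Let
\[
P_x=\{f\in G:x\notin W_f\}.
\]
This is an $\ell$-ideal: $\langle f-g\rangle\subseteq\langle f\rangle\vee\langle g\rangle$ gives $W_{f-g}\subseteq W_f\cup W_g$, and $|g|\le|f|$ gives $W_g\subseteq W_f$. It is proper since $u\notin P_x$.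

The ideal $P_x$ is maximal. Let $f\notin P_x$, so $x\in W_f$. By Lemma~\ref{lem:W}(c), every point of the compact set $X\setminus W_f$ lies in a member of $\mathcal W$ that omits $x$. The union of finitely many of these is a set $W_h\in\mathcal W$, $h\in G$, with $x\notin W_h$ and $W_h\cup W_f=X$. So $h\in P_x$ and $\langle h\rangle\vee\langle f\rangle=\langle u\rangle=G$. Every $\ell$-ideal that contains $P_x$ and $f$ is therefore $G$.

The quotient of an Abelian $\ell$-group by an $\ell$-ideal $P$ is an $\ell$-group, the projection preserves $+,\vee,\wedge$, and the $\ell$-ideals of the quotient correspond to the $\ell$-ideals above $P$. So the only $\ell$-ideals of $G/P_x\ne\{0\}$ are $\{0\}$ and $G/P_x$. For $a\in G/P_x$ we have $a^+\wedge(-a)^+=0$, so $\langle a^+\rangle\cap\langle(-a)^+\rangle=\{0\}$ by \eqref{eq:joinmeet}; hence $a^+=0$ or $(-a)^+=0$, that is, $a\le0$ or $a\ge0$. Thus $G/P_x$ is totally ordered. It is Archimedean: if $a>0$, then $\langle a\rangle=G/P_x$, so every element lies below a multiple of $a$. H\"older's theorem states that an Archimedean totally ordered group is isomorphic, as an ordered group, to a subgroup of $\mathbb R$.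 After scaling we obtain an embedding $G/P_x\to\mathbb R$ that sends $u+P_x$ to $1$. Let $\hat f(x)$ be the image of $f+P_x$.

The map $f\mapsto\hat f$ from $G$ to $\mathbb R^X$ preserves $+,\vee,\wedge$, it sends $u$ to the constant $1$, and $\hat f(x)\ne0$ if and only if $x\in W_f$. For integers $p$ and $q>0$, the sets $\{\hat f>p/q\}=W_{(qf-pu)^+}$ and $\{\hat f<p/q\}=W_{(pu-qf)^+}$ are open, so $\hat f$ is continuous, with $\operatorname{coz}\hat f=W_f$. If $\hat f=0$, then $W_f=\varnothing$, so $f=0$; the map is injective. Conditions (R1) and (R2) hold because the sets $W_f$ are exactly the members of $\mathcal W$, and (R3) holds because $W_f\subseteq W_h$ means $f\in\langle h\rangle$.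
\end{proof}

Condition (R1) and Lemma~\ref{lem:W}(a) give the rule on which the rest of the paper turns. If $G$ satisfies (R1), then
\begin{equation}\label{eq:rule}
f\in G,\ z\text{ a gap},\ f(z)=0\quad\Longrightarrow\quad f=0\text{ near }z .
\end{equation}

\begin{example}\label{ex:PL}
Let $k$ be $\mathbb Q$ or $\mathbb R$ and $T=k\cap[0,1]$. Then $X=[0,1]$; for $k=\mathbb Q$ the gaps are the irrational numbers, and for $k=\mathbb R$ there are none. Let $G_k$ consist of the continuous $f$ on $[0,1]$ for which there are $0=x_0<\dots<x_m=1$ in $k$ such that $f$ is affine with coefficients in $k$ on each piece $[x_{i-1},x_i]$. A nonconstant affine function with coefficients in $k$ has its zero in $k$. Hence we may refine the partition so that on each open piece $f$ is identically zero or nowhere zero. It follows that $G_k$ is an $\ell$-subgroup and that (R1) holds. The functions $(x-a)^+$ and $(a-x)^+$ give (R2). For (R3), take a partition of this kind for both $f$ and $h$. On a closed piece, either $h=0$ and then $f=0$; or $h$ has no zero and $f/h$ is bounded; or $h$ vanishes at exactly one endpoint, and then $f$ vanishes there too, so $f$ is a constant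 multiple of $h$. Thus $G_k$ realizes $T$.

The constants in $G_{\mathbb R}$ are all real numbers, while those in $G_{\mathbb Q}$ are rational. The restriction is forced: a group that satisfies (R1) for $\mathbb Q\cap[0,1]$ and contains the function $x$ cannot contain an irrational constant $v\in(0,1)$, because $x-v$ would vanish at the gap $v$ and nowhere else, against \eqref{eq:rule}.
\end{example}

\section{Constant values on intervals}\label{sec:obstruction}

Let $G$ be an $\ell$-subgroup of $C(X)$. A closed interval $M=[c,d]$ of $X$ is \emph{nondegenerate} if $c<d$. For such $M$ let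
\[
V(M)=\{r\in\mathbb R:\text{some }e\in G\text{ is equal to }r\text{ on }M\}.
\]
This is a subgroup of $\mathbb R$, and $M'\subseteq M$ implies $V(M)\subseteq V(M')$. The end of Example~\ref{ex:PL} shows how \eqref{eq:rule} keeps $V(M)$ small: a value that a nonconstant function first reaches at a gap is excluded. A second effect makes $V$ grow.

\begin{lemma}\label{lem:stuck}
Let $z=(A,B)$ be a gap such that $B$ has no countable coinitial subset, and let $f\in C(X)$. Then $f$ is constant on $[z,b]$ for some $b\in B$.
\end{lemma}

\begin{proof}
The set $B$ is nonempty. For each $n\ge1$, continuity gives $w_n>z$ with $|f-f(z)|<1/n$ on $[z,w_n)$, and Lemma~\ref{lem:gaps}(a) gives $b_n\in T\cap(z,w_n)\subseteq B$. As $\{b_n\}$ is not coinitial in $B$, some $b\in B$ lies below all $b_n$. Then $|f-f(z)|<1/n$ on $[z,b]$ for all $n$.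
\end{proof}

To see the two effects together, fix an irrational $v\in(0,1)$ and insert into $\mathbb Q\cap[0,1]$, at the place of $v$, a chain $L$ with no countable coinitial subset. Let $z$ be the gap just below $L$, and let $f\in G$ agree with $x$ on the rationals below $v$. Then $f(z)=v$ by continuity. If $G$ satisfies (R1), then $v\notin V(X)$ by \eqref{eq:rule}, as before. But now $f$ cannot move on: by Lemma~\ref{lem:stuck} it equals $v$ on an interval $[z,b]$, so $v\in V([z,b])$. The value that was forbidden as a constant on the large interval has become a constant on a smaller one. We look for chains in which this happens inside every interval.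

An \emph{$(\omega,\omega)$-gap} is a gap $(A,B)$ with $A,B\neq\varnothing$ such that $A$ has a countable cofinal subset and $B$ has a countable coinitial subset. Consider the following properties of a chain $T$ with $|T|\ge2$.
\begin{itemize}
\item[(P1)] $T$ is densely ordered.
\item[(P2)] $T$ has no $(\omega,\omega)$-gap.
\item[(P3)] For every countable $Q\subseteq T$, the set $T\cap\operatorname{cl}_X(Q)$ is countable.
\end{itemize}

\begin{proposition}\label{prop:growth}
Let $T$ satisfy \textup{(P1)--(P3)}, let $G$ be an $\ell$-subgroup of $C(X)$ that satisfies \textup{(R1)} and \textup{(R2)}, and let $M$ be a nondegenerate closed interval of $X$. Then $V(M)$ is countable, and there is a nondegenerate closed interval $M'\subseteq M$ with $V(M)\subsetneq V(M')$.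
\end{proposition}

\begin{proof}
By (P1) there is no jump, so $X$ is densely ordered and its closed intervals are connected. Let $M=[c,d]$ and pick $t\in T\cap(c,d)$. By (R2) there is $f\in G$ with $\operatorname{coz}f=(t,\to)$; replacing $f$ by $|f|$ we have $f\ge0$. Thus $f(t)=0$ and $\delta:=f(d)>0$. Let $I=(0,\delta)\subseteq\mathbb R$.

\emph{Step 1: first passages.} For $v\in I$ let $z_v=\min\{z\in[t,d]:f(z)=v\}$. The set is nonempty by the intermediate value property, and it is closed, so the minimum exists; and $t<z_v<d$. If $v<v'$ in $I$, then $f$ takes the value $v$ in $[t,z_{v'})$, so $z_v<z_{v'}$. We claim that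
\begin{equation}\label{eq:sup}
z_v=\sup\{z_a:a\in I\cap\mathbb Q,\ a<v\}.
\end{equation}
Let $z$ be the supremum. Then $z\le z_v$. Every neighborhood of $z$ contains $z_a$ for all rational $a<v$ close enough to $v$, because $z_a$ increases with $a$; so $f(z)=v$ by continuity, and $z\ge z_v$ by minimality.

\emph{Step 2: $z_v$ is a gap for all but countably many $v\in I$.} For rationals $a<b$ in $I$ choose $t_{ab}\in T\cap(z_a,z_b)$, and let $Q$ be the countable set of all $t_{ab}$. Let $v\in I$ and $y<z_v$. By \eqref{eq:sup} there is a rational $a<v$ in $I$ with $y<z_a$, and for a rational $b\in(a,v)$ we get $t_{ab}\in(y,z_v)$. So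
\begin{equation}\label{eq:Q}
Q\cap(y,z_v)\ne\varnothing\qquad\text{for all } v\in I \text{ and } y<z_v ,
\end{equation}
and $z_v\in\operatorname{cl}_X(Q)$. Since $v\mapsto z_v$ is injective, (P3) gives the claim.

\emph{Step 3: if $z_v$ is a gap, then $v\notin V(M)$.} Suppose $e\in G$ equals $v$ on $M$. Then $f-e\in G$ vanishes at the gap $z_v$, so it vanishes near $z_v$ by \eqref{eq:rule}. But $f-e=f-v$ has no zero in $[t,z_v)$, and every neighborhood of $z_v$ meets $[t,z_v)$ by \eqref{eq:Q}.

\emph{Step 4: $V(M)$ is countable.} By Steps 2 and 3, $V(M)\cap(0,\delta)$ is countable. If $V(M)$ were uncountable, one of the intervals $[k\delta,(k+1)\delta)$, $k\in\mathbb Z$, would contain an uncountable set $Y\subseteq V(M)$. For a fixed $r_0\in Y$, the numbers $|r-r_0|$ with $r\in Y\setminus\{r_0\}$ would be uncountably many elements of $V(M)\cap(0,\delta)$.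

\emph{Step 5: a new constant.} By Step 2 choose $v\in I$ such that $z_v$ is a gap $(A,B)$. By Step 3, $v\notin V(M)$. By \eqref{eq:Q}, $A\neq\varnothing$ and the countable set $Q\cap A$ is cofinal in $A$. Since $z_v<d$, Lemma~\ref{lem:gaps}(a) gives $b_0\in B$ with $b_0<d$. By (P2), $B$ has no countable coinitial subset, so by Lemma~\ref{lem:stuck} $f$ equals $v$ on $[z_v,b]$ for some $b\in B$, and we may take $b\le b_0$. Then $M'=[z_v,b]\subseteq M$ is nondegenerate and $v\in V(M')\setminus V(M)$.
\end{proof}

\begin{remark}\label{rem:needed}
Neither (P2) nor (P3) can be dropped. The chain $\mathbb Q\cap[0,1]$ satisfies (P1) and (P3), and for the group $G_{\mathbb Q}$ of Example~\ref{ex:PL} we have $V(M)=\mathbb Q$ for all $M$, so $V$ never grows. The chain $[0,1]$ satisfies (P1) and (P2), and for $G_{\mathbb R}$ we have $V(M)=\mathbb R$. Condition (R3) was not used.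
\end{remark}

Proposition~\ref{prop:growth} yields a contradiction as soon as we can apply it $\omega_1$ times along a decreasing sequence of intervals and still have a nondegenerate interval at the end: that interval has uncountably many constants. The next section provides a chain where this can be done.

\section{The counterexample}\label{sec:chain}

We need (P1)--(P3), countable characters, and a supply of intervals whose decreasing sequences of length at most $\omega_1$ do not shrink to a point. We arrange the intervals, called blocks, in a tree of height $\omega_2$. A block consists of a chain of points with smaller blocks placed between consecutive points. The shape of the chain of points is dictated by the requirements. A block that sits between two consecutive points converges to these points at its ends, so countable characters ask that its ends be countable; we use $\mathbb Z$. A block that is the intersection of a decreasing $\omega$-sequence of blocks has at its left end a gap that is approached from the left by a sequence, so (P2) asks that it have no countable coinitial subset; we use a chain that looks like $\omega_1$ in both directions.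 An ordinal larger than $\omega_1$ would contain an element without countable characters.

\subsection*{Definition of $T$}
Let $\Lambda=\{-\xi:0<\xi<\omega_1\}\cup\{\xi:\xi<\omega_1\}$, ordered by $-\xi<-\eta<0<\eta<\xi$ for $0<\eta<\xi<\omega_1$. For $\alpha<\omega_2$ let
\[
P_\alpha=\mathbb Z\ \text{ if $\alpha$ is $0$ or a successor},\qquad P_\alpha=\Lambda\ \text{ if $\alpha$ is a limit}.
\]
Let $J_\alpha$ be the set of pairs $j=(p,p')$ of consecutive elements $p<p'$ of $P_\alpha$, and let $E_\alpha$ be the chain on the disjoint union of $P_\alpha$ and $J_\alpha$ that extends $P_\alpha$ and has $p<(p,p')<p'$. Both $P_\alpha$ and $J_\alpha$ are cofinal and coinitial in $E_\alpha$, which has no endpoints. We use two more facts about $P=P_\alpha$.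
\begin{itemize}
\item[(E1)] \emph{If $p<q$ in $P$, some $j\in J_\alpha$ lies between them.} In $\mathbb Z$, and in $\Lambda$ if $p\ge0$, take $(p,p+1)$. In $\Lambda$, if $q=-\xi\le0$ take $(-(\xi+1),-\xi)$, and if $p<0<q$ take $(0,1)$.
\item[(E2)] \emph{If $P=S\cup S'$ with $S<S'$ both nonempty, then $S$ has a largest or $S'$ has a least element.} For $\mathbb Z$ both exist. In $\Lambda$, if $0\in S$, then $S'$ is a nonempty set of ordinals; if $0\in S'$, the least $\eta$ with $-\eta\in S$ gives $\max S$.
\end{itemize}

A \emph{node} of length $|\sigma|=\alpha<\omega_2$ is a sequence $\sigma\in\prod_{\beta<\alpha}J_\beta$. Let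
\[
T=\{\sigma^\frown p:\ \sigma\text{ a node},\ p\in P_{|\sigma|}\},
\]
where $\sigma^\frown p$ is $\sigma$ extended by the entry $p$. An element of $T$ has its last entry in some $P_\alpha$ and all earlier entries in the sets $J_\beta$. So it is not a proper initial segment of another element of $T$, nor an initial segment of a node. Two distinct $t,t'\in T$ therefore differ at some place, and we put $t<t'$ if $t(\beta)<t'(\beta)$ in $E_\beta$ at the first such place $\beta$. This lexicographic order makes $T$ a chain. There are at most $\aleph_1^{\aleph_1}=2^{\aleph_1}$ nodes of each length and at least $2^{\aleph_1}$ of length $\omega_1$, so $2^{\aleph_1}\le|T|\le\aleph_2\cdot2^{\aleph_1}\cdot\aleph_1=2^{\aleph_1}$.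

The map $p\mapsto-p$ reverses the order of each $P_\alpha$. It induces order-reversing bijections of each $E_\alpha$ and, entry by entry, of $T$, and it maps nodes to nodes. So a statement proved for the left side holds for the right side as well; ``by symmetry'' refers to this.

\subsection*{Blocks}
For a node $\sigma$, the \emph{block} $T_\sigma$ is the set of $t\in T$ that extend $\sigma$. Thus $T_\varnothing=T$, and $T_\tau\subseteq T_\sigma$ if $\tau$ extends $\sigma$. If neither of $\sigma,\tau$ extends the other, then $T_\sigma<T_\tau$ or $T_\tau<T_\sigma$, according to the first place where they differ.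

\begin{lemma}\label{lem:blocks}
Let $\sigma$ be a node of length $\alpha$.
\begin{enumerate}
\item[(a)] If $s\in T\setminus T_\sigma$, then there is $\beta<\alpha$ such that $s$ lies above all elements or below all elements of $T_{\sigma\restriction(\beta+1)}\supseteq T_\sigma$. In particular $T_\sigma$ is convex.
\item[(b)] The points $\sigma^\frown p$, $p\in P_\alpha$, are cofinal and coinitial in $T_\sigma$, and $T_\sigma$ has no endpoints. If $\alpha$ is a limit, then $T_\sigma$ has no countable cofinal and no countable coinitial subset.
\item[(c)] If $t<t'$ in $T_\sigma$, there is a node $\tau$ that properly extends $\sigma$ with $T_\tau\subseteq(t,t')_T$.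
\item[(d)] Let $t=\sigma^\frown p$. Either \textup{(i)} $p$ has an immediate predecessor $p^-$ in $P_\alpha$, and then $(\sigma^\frown p^-,t)_T=T_\tau$ for $\tau=\sigma^\frown(p^-,p)$; or \textup{(ii)} $P_\alpha=\Lambda$ and $p=\xi$ is a countable limit ordinal, $\xi>0$, and then $\{\sigma^\frown\eta:0\le\eta<\xi\}$ is cofinal in $(\leftarrow,t)_T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Neither of $s,\sigma$ is an initial segment of the other, so there is a first place $\beta<\alpha$ with $s(\beta)\ne\sigma(\beta)$. It is also the first place where $s$ differs from any element of $T_{\sigma\restriction(\beta+1)}$.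

(b) For $s,s'\in T_\sigma$, $s(\alpha)<s'(\alpha)$ implies $s<s'$, and $P_\alpha$ is cofinal and coinitial in $E_\alpha$ without endpoints. If $C$ is a countable cofinal subset of $T_\sigma$, choose for each $c\in C$ some $p_c$ with $c\le\sigma^\frown p_c$; then $\{p_c\}$ is cofinal in $P_\alpha$. This is impossible for $P_\alpha=\Lambda$, since a countable set of countable ordinals is bounded in $\omega_1$.

(c) Let $\beta\ge\alpha$ be the first place where $t$ and $t'$ differ. Then $\rho=t{\restriction}\beta$ is a node that extends $\sigma$, and $e=t(\beta)<t'(\beta)$. If $e$ and $t'(\beta)$ are both in $P_\beta$, take $j\in J_\beta$ between them by (E1) and let $\tau=\rho^\frown j$. If $e\in J_\beta$, then $t(\beta+1)$ is defined; take $j\in J_{\beta+1}$ above it and let $\tau=\rho^\frown e^\frown j$. Elements of $T_\tau$ exceed $t$ at place $\beta+1$ and fall below $t'$ at place $\beta$. The case $t'(\beta)\in J_\beta$ follows by symmetry.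

(d) The only element of $T_\sigma$ with entry $q\in P_\alpha$ at place $\alpha$ is $\sigma^\frown q$. In case (i), an element $s$ of the interval lies in $T_\sigma$ by convexity, and $p^-<s(\alpha)<p$ forces $s(\alpha)=(p^-,p)$; the reverse inclusion holds by the definition of the order. The elements of $\Lambda$ without an immediate predecessor are the limit ordinals $\xi>0$, since $-(\xi+1)$ immediately precedes $-\xi$. In case (ii) let $s<t$. If $s\notin T_\sigma$, then $s<\sigma^\frown0$ by (a). If $s\in T_\sigma$, then $s(\alpha)<\xi$ is either an element $q<\xi$ of $\Lambda$ or a pair $(q',q)$ with $q\le\xi$, where $q\neq\xi$ as $\xi$ has no immediate predecessor. Then $s\le\sigma^\frown\max(q,0)$.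
\end{proof}

By (b) and (c), $T$ has no endpoints and satisfies (P1).

\begin{lemma}\label{lem:Tchar}
Every $t\in T$ has countable characters.
\end{lemma}

\begin{proof}
By symmetry we treat $(\leftarrow,t)_T$, using Lemma~\ref{lem:blocks}(d). In case (i), $T_\tau$ is cofinal in $(\leftarrow,t)_T$, the length of $\tau$ is the successor $\alpha+1$, and $\{\tau^\frown k:k\in\mathbb Z\}$ is cofinal in $T_\tau$ by (b). In case (ii) the cofinal set given there is countable.
\end{proof}

\begin{lemma}\label{lem:P2}
$T$ satisfies \textup{(P2)}.
\end{lemma}

\begin{proof}
Let $(A,B)$ be a gap with $A,B\ne\varnothing$. Call a node $\rho$ \emph{split} if $T_\rho$ meets both $A$ and $B$. The empty node is split, and initial segments of split nodes are split. Of two split nodes one extends the other, for $T_\rho<T_{\rho'}$ would put an element of $B$ below an element of $A$. Let $\sigma$ be the union of all split nodes and $\alpha\le\omega_2$ its length. The gap sits at the end of the branch $\sigma$, and there are three ways for the branch to end.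

\emph{Case 1: $\alpha=\omega_2$.} Suppose $\{a_n:n<\omega\}$ is cofinal in $A$. Choose $\beta<\omega_2$ larger than the lengths of all $a_n$, so that no $a_n$ is in $T_{\sigma\restriction\beta}$. Pick $a\in A$ and $b\in B$ in $T_{\sigma\restriction\beta}$. Then $a\le a_n<b$ for some $n$, which contradicts convexity. So $A$ has no countable cofinal subset.

\emph{Case 2: $\alpha<\omega_2$ and $\sigma$ is split.} We show that this case does not occur. Let $S=\{p\in P_\alpha:\sigma^\frown p\in A\}$ and $S'=P_\alpha\setminus S$. Then $S<S'$, and both are nonempty by Lemma~\ref{lem:blocks}(b), because $A$ is closed downward and $B$ upward. By (E2) and symmetry we may assume that $p=\min S'$ exists. Let $t=\sigma^\frown p\in B$ and apply Lemma~\ref{lem:blocks}(d). In case (ii), every $s<t$ lies below some $\sigma^\frown\eta\in A$, so $t=\min B$, which is impossible in a gap. In case (i), $\sigma^\frown p^-\in A$, and $\tau$ is longer than $\sigma$, hence not split. If $T_\tau\subseteq A$, then $(\leftarrow,t)_T\subseteq A$ and $t=\min B$. If $T_\tau\subseteq B$, then $(\sigma^\frown p^-,\to)_T\subseteq B$ and $\sigma^\frown p^-=\max A$. Both are impossible.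

\emph{Case 3: $\alpha<\omega_2$ and $\sigma$ is not split.} Then $\sigma$ is a union of shorter split nodes, so $\alpha$ is a limit and $\sigma{\restriction}\beta$ is split for all $\beta<\alpha$. The block $T_\sigma$ is contained in $A$ or in $B$; by symmetry let $T_\sigma\subseteq A$. If some $a\in A$ were above $T_\sigma$, then by Lemma~\ref{lem:blocks}(a) it would be above some $T_{\sigma\restriction(\beta+1)}$ with $\beta+1<\alpha$, which contains an element of $B$. So $T_\sigma$ is cofinal in $A$. A countable cofinal subset of $A$ would then yield one of $T_\sigma$ (choose an element of $T_\sigma$ above each of its members), contrary to Lemma~\ref{lem:blocks}(b).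
\end{proof}

\begin{lemma}\label{lem:P3}
$T$ satisfies \textup{(P3)}.
\end{lemma}

\begin{proof}
Let $Q\subseteq T$ be countable. An element $t\in T\setminus Q$ of the closure of $Q$ is in the closure of $Q\cap(\leftarrow,t)$ or of $Q\cap(t,\to)$. By symmetry it suffices to count the elements $t$ of the first kind, those for which $Q$ meets $(y,t)$ for every $y<t$. The idea is that such a $t$ can be read off from a place where two elements of $Q$ branch. Let $\Sigma$ be the countable set of all longest common initial segments of two distinct elements of $Q$. Let $t=\sigma^\frown p$, $\alpha=|\sigma|$, and apply Lemma~\ref{lem:blocks}(d).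

In case (i), pick $q\in Q\cap(\sigma^\frown p^-,t)\subseteq T_\tau$, then $k\in\mathbb Z=P_{\alpha+1}$ with $k>q(\alpha+1)$, then $q'\in Q\cap(\tau^\frown k,t)\subseteq T_\tau$. We have $q'(\alpha+1)>k>q(\alpha+1)$, so $\tau$ is the longest common initial segment of $q$ and $q'$, and $\tau\in\Sigma$. The node $\tau=\sigma^\frown(p^-,p)$ determines $t$. So countably many $t$ fall under case (i).

In case (ii), for every $\eta<\xi$ there is $q\in Q\cap(\sigma^\frown\eta,t)\subseteq T_\sigma$, and $\eta<q(\alpha)<\xi$ in $E_\alpha$; thus $q(\alpha)$ is $\zeta$ or $(\zeta,\zeta+1)$ for an ordinal $\zeta$ with $\eta\le\zeta<\xi$. Applying this first with $\eta=0$ and then with $\eta=\zeta+1<\xi$, we find two elements of $Q\cap T_\sigma$ with different entries at place $\alpha$, so $\sigma\in\Sigma$. For a fixed $\sigma\in\Sigma$, choose $\gamma<\omega_1$ larger than all ordinals $\zeta$ such that $\zeta$ or $(\zeta,\zeta+1)$ equals $q(\alpha)$ for some $q\in Q\cap T_\sigma$. Then $\xi\le\gamma$, since otherwise $\eta=\gamma$ would produce some $\zeta\ge\gamma$. So each of the countably many $\sigma$ admits countably many $\xi$.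
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The chain $T$ is densely ordered, has no endpoints, and has cardinality $2^{\aleph_1}$. By Lemmas~\ref{lem:Tchar} and~\ref{lem:characters}, $\mathcal O(T)$ has countably based differences. Suppose that $\mathcal O(T)\cong\operatorname{Id}_cG$. By Proposition~\ref{prop:realize}(b) we may assume that $G$ is an $\ell$-subgroup of $C(X)$ that realizes $T$, and Proposition~\ref{prop:growth} applies by Lemmas~\ref{lem:P2} and~\ref{lem:P3}.

For a node $\sigma$ let $M_\sigma=[\inf T_\sigma,\sup T_\sigma]\subseteq X$. It is nondegenerate; every element of $T\cap(\inf T_\sigma,\sup T_\sigma)$ lies between two elements of $T_\sigma$, hence in $T_\sigma$; and $M_\tau\subseteq M_\sigma$ if $\tau$ extends $\sigma$. We define nodes $\sigma_\alpha$ for $\alpha\le\omega_1$, each extending the earlier ones, with $V(M_{\sigma_\alpha})\subsetneq V(M_{\sigma_{\alpha+1}})$ for $\alpha<\omega_1$. Let $\sigma_0=\varnothing$. Given $\sigma_\alpha$, Proposition~\ref{prop:growth} gives $M'=[c',d']\subseteq M_{\sigma_\alpha}$ with $V(M_{\sigma_\alpha})\subsetneq V(M')$. Pick $t<t'$ in $T\cap(c',d')$. They lie in $T_{\sigma_\alpha}$,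 so Lemma~\ref{lem:blocks}(c) gives a node $\sigma_{\alpha+1}$ extending $\sigma_\alpha$ whose block is contained in $(t,t')_T$. Then $M_{\sigma_{\alpha+1}}\subseteq M'$ and $V(M')\subseteq V(M_{\sigma_{\alpha+1}})$. At a limit $\lambda\le\omega_1$ let $\sigma_\lambda=\bigcup_{\alpha<\lambda}\sigma_\alpha$. Its length is a supremum of at most $\aleph_1$ ordinals below $\omega_2$, hence is below $\omega_2$, so $\sigma_\lambda$ is a node. (This is the reason for allowing nodes of every length below $\omega_2$: the length of $\sigma_{\omega_1}$ is at least $\omega_1$.)

The groups $V(M_{\sigma_\alpha})$, $\alpha<\omega_1$, form a strictly increasing sequence of subsets of $V(M_{\sigma_{\omega_1}})$, which is therefore uncountable. This contradicts Proposition~\ref{prop:growth}.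
\end{proof}

\section{Realizing chains that satisfy (H)}\label{sec:positive}

We prove Theorem~\ref{thm:B}. If $|T|=1$, then $\mathcal O(T)=\{\varnothing\}\cong\operatorname{Id}_c\{0\}$. From now on $|T|\ge2$, every element of $T$ has countable characters (Lemma~\ref{lem:characters}), and (H) holds. By Proposition~\ref{prop:realize}(a) it suffices to construct a $\mathbb Q$-vector lattice $G\subseteq C(X)$ that realizes $T$.

The model is the group $G_{\mathbb Q}$ of Example~\ref{ex:PL}. Near a gap $z$ its members have the form $\alpha+\beta x$ with $\alpha,\beta\in\mathbb Q$, and since $x$ is irrational at $z$, such a function vanishes at $z$ only if $\alpha=\beta=0$; this is how \eqref{eq:rule} is met. At a point $t\in T$, the members that vanish at $t$ are, on each side of $t$, rational multiples of one function; this is how (R3) is met. For general $T$ we need substitutes for the coordinate $x$, at most one near each gap, and substitutes $w_t^+,w_t^-$ for $(x-t)^+$ and $(t-x)^+$.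

\subsection*{Tame functions}
For $g\in C(X)$ let $N(g)$ be the set of points of $X$ near which $g$ is not constant; its complement is open. A nondecreasing continuous $g:X\to[0,1]$ is \emph{tame} if
\begin{itemize}
\item[(g1)] $g(z)\notin\mathbb Q$ for every gap $z\in N(g)$;
\item[(g2)] $g(z)\in\mathbb Q$ for every $z\in X\setminus N(g)$.
\end{itemize}
Condition (g1) lets $g$ coexist with the rational constants. Condition (g2) prevents $g$ from creating a new constant as in Section~\ref{sec:obstruction}: if $g$ were equal to an irrational $v$ near a gap $z$, and another function $h$ had $z\in N(h)$ and $h(z)=v$, then $g-h$ would violate \eqref{eq:rule}. The function $x$ is tame for $T=\mathbb Q\cap[0,1]$.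

\begin{lemma}\label{lem:tame}
For all $x<y$ in $X$ there is a tame $g$ with $g(x)<g(y)$ and $N(g)\subseteq(x,y)$.
\end{lemma}

The function will be of Cantor type. It takes each rational value $r$ exactly on an interval whose endpoints belong to $T$, which gives (g1). The danger is an unplanned interval on which $g$ is constant and irrational, and (H) serves to exclude it. In the separable case we hide the points of a dense sequence inside the planned intervals. In the small case we build $2^{\aleph_0}$ functions at once, in such a way that each element of $T$ receives an irrational value from at most one of them.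

\begin{proof}
If there is a jump $a<b$ with $x\le a<b\le y$, the set $[b,\to)=(a,\to)$ is clopen by Lemma~\ref{lem:gaps}(b), and its indicator function $g$ is tame with $N(g)=\varnothing$, $g(x)=0$, $g(y)=1$. So assume that $[x,y]$ contains no jump. Choose $x'<y'$ in $T\cap(x,y)$. By (H) there are $a<b$ in $[x',y']_T$ such that one of the following holds.
\begin{itemize}
\item[I.] $(a,b)_T$ has fewer than $2^{\aleph_0}$ elements.
\item[II.] There is $D=\{m_n:n<\omega\}\subseteq(a,b)_T$ that meets every nonempty $(p,q)_T$, $a\le p<q\le b$.
\end{itemize}

\emph{Step 1: a tree of intervals.} For each finite sequence $s$ of integers we define a nondegenerate closed interval $I_s$ of $X$ with endpoints in $[a,b]_T$. Let $I_\varnothing=[a,b]$. Suppose $I_s=[p,q]$ is defined and $|s|=n$. As $[p,q]$ contains no jump, $p$ is a right point, $q$ is a left point, and $(p,q)_T\ne\varnothing$. Choose $m\in(p,q)_T$, taking $m=m_n$ if we are in case II and $m_n\in(p,q)$. By Lemma~\ref{lem:rightpoint} there are $e_{-1}>e_{-2}>\cdots$ in $(p,m)_T$ and $e_0<e_1<\cdots$ in $(m,q)_T$ such that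
\begin{equation}\label{eq:e}
\text{every $w>p$ in $X$ is above some $e_i$, and every $w<q$ in $X$ is below some $e_i$.}
\end{equation}
Put $I_{s^\frown k}=[e_{2k},e_{2k+1}]$ for $k\in\mathbb Z$. These intervals are pairwise disjoint, lie in $(p,q)$, and omit $m\in(e_{-1},e_0)$. By induction the intervals $I_s$ with $|s|=n$ are pairwise disjoint for each $n$, and in case II no $I_s$ with $|s|=n+1$ contains $m_n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=1cm]
\draw (-6,0) -- (7,0);
\draw[line width=3pt] (-4,0) -- (-3,0) (0,0) -- (1,0) (4,0) -- (5,0);
\draw[line width=3pt,gray!50] (-2,0) -- (-1,0) (2,0) -- (3,0);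
\foreach \j in {-4,...,5} {\draw (\j,-0.1) -- (\j,0.1); \node[below] at (\j,-0.1) {\small $e_{\j}$};}
\fill (-6,0) circle (1.5pt); \node[below] at (-6,-0.1) {\small $p$};
\fill (7,0) circle (1.5pt); \node[below] at (7,-0.1) {\small $q$};
\node[below] at (-5,-0.15) {\small $\cdots$}; \node[below] at (6,-0.15) {\small $\cdots$};
\draw[fill=white] (-0.5,0) circle (1.5pt); \node[above] at (-0.5,0.03) {\scriptsize $m$};
\draw (-3,0.3) -- (-3,0.5) -- (0,0.5) -- (0,0.3); \node[above] at (-1.5,0.5) {\small flat};
\draw (1,0.3) -- (1,0.5) -- (4,0.5) -- (4,0.3); \node[above] at (2.5,0.5) {\small flat};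
\end{tikzpicture}
\caption{Subdivision of an interval $I_s=[p,q]$ by a sequence $(e_i)_{i\in\mathbb Z}$ that converges to $p$ and to $q$. The subintervals $[e_{2k},e_{2k+1}]$ with $k$ even (black) are kept and subdivided further; those with $k$ odd (gray) are swallowed by the flats, the intervals between consecutive kept subintervals. For the opposite choice of parity the colors are exchanged.}\label{fig:flats}
\end{figure}

\emph{Step 2: flats.} Fix $\eta\in\{0,1\}^\omega$. Let $S_\eta$ be the set of finite sequences $s=(s_0,\dots,s_{n-1})$ of integers with $s_i\equiv\eta_i\pmod 2$ for all $i<n$. For $s\in S_\eta$ with $|s|=n$ and with sequence $(e_i)$ as in Step 1, the \emph{flats at $s$} are the intervals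
\[
[\max I_{s^\frown k},\min I_{s^\frown(k+2)}]=[e_{2k+1},e_{2k+4}],\qquad k\equiv\eta_n\pmod 2 ;
\]
see Figure~\ref{fig:flats}. The \emph{flats} are these intervals for all $s\in S_\eta$, together with the first flat $(\leftarrow,a]$ and the last flat $[b,\to)$.

Flats are pairwise disjoint. Flats at $s$ lie in $(\min I_s,\max I_s)\subseteq(a,b)$, so they miss the first and the last flat. Two flats at the same $s$, with indices $k$ and $k'\ge k+2$, satisfy $e_{2k+4}<e_{2k+5}\le e_{2k'+1}$. If $s'\in S_\eta$ extends $s^\frown l$, a flat at $s'$ lies in $(e_{2l},e_{2l+1})$, while a flat at $s$ with index $k\equiv l\pmod2$ starts at $e_{2k+1}\ge e_{2l+1}$ if $k\ge l$ and ends at $e_{2k+4}\le e_{2l}$ if $k\le l-2$. If neither of $s,s'$ extends the other, then $I_s\cap I_{s'}=\varnothing$. So the flats form a countable chain with a first and a last element.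

The right endpoint $d$ of a flat other than the last is $\min I_s$ for some $s\in S_\eta$. By \eqref{eq:e}, for each $w>d$ the flats at $s$ with sufficiently small index lie in $(d,w)$. The dual holds for left endpoints. Hence:
\begin{equation}\label{eq:acc}
\begin{array}{l}
\text{if $d$ is the right endpoint of a flat other than the last and $w>d$, then $(d,w)$ contains a flat;}\\
\text{if $c$ is the left endpoint of a flat other than the first and $w<c$, then $(w,c)$ contains a flat.}
\end{array}
\end{equation}
In particular there is a flat between any two flats. By Cantor's theorem, a countable densely ordered chain with distinct first and last elements is isomorphic to $\mathbb Q\cap[0,1]$. So the flats can be listed as $\Phi_r=[c_r,d_r]$, $r\in\mathbb Q\cap[0,1]$, with $d_r<c_{r'}$ for $r<r'$. Here $c_0=\min X$, $d_0=a$, $c_1=b$, $d_1=\max X$, and all other endpoints are in $T$.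

\emph{Step 3: the function $g_\eta$ and \textup{(g1)}.} Let $g=g_\eta$ be given by $g(z)=\sup\{r\in\mathbb Q\cap[0,1]:c_r\le z\}$. It is nondecreasing with values in $[0,1]$, and $g=r$ on $\Phi_r$. It is continuous. If $g(z)>\alpha\ge0$, take a rational $r$ with $\alpha<r<g(z)$; some $r'>r$ has $c_{r'}\le z$, so $z$ lies in the open set $(d_r,\to)$, on which $g\ge r>\alpha$. If $g(z)<\alpha\le1$, take a rational $r$ with $g(z)<r<\alpha$; then $z$ lies in $(\leftarrow,c_r)$, on which $g\le r<\alpha$.

Next, $g^{-1}(r)=\Phi_r$ for rational $r\in[0,1]$. If $z>d_r$, then by \eqref{eq:acc} some flat $\Phi_{r'}$ lies in $(d_r,z)$, so $g(z)\ge r'>r$. If $z<c_r$, some $\Phi_{r'}$ lies in $(z,c_r)$, so $g(z)\le r'<r$. (This is why we used sequences that converge to the endpoints: otherwise $g^{-1}(r)$ could be larger than $\Phi_r$ and end at a gap.)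

Since $g$ is constant on the open sets $(\leftarrow,a)$ and $(b,\to)$, we have $N(g)\subseteq[a,b]\subseteq(x,y)$, and $g(x)=0<1=g(y)$. If $z\in N(g)$ and $g(z)=r$ is rational, then $z\in\Phi_r$ but $z\notin(c_r,d_r)$, so $z$ is an endpoint of $\Phi_r$ in $[a,b]$, and $z\in T$. This is (g1).

\emph{Step 4: the choice of $\eta$ and \textup{(g2)}.} Let $z\in X$ with $g_\eta(z)\notin\mathbb Q$, so $z$ lies in no flat for $\eta$. We show that there is an infinite sequence $\mathbf s$ of integers with
\begin{equation}\label{eq:branch}
\mathbf s{\restriction}n\in S_\eta\quad\text{and}\quad z\in I_{\mathbf s\restriction n}\qquad\text{for all }n<\omega.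
\end{equation}
We have $z\in I_\varnothing$. Let $z\in I_s=[p,q]$ with $s\in S_\eta$, $|s|=n$. Both $p$ and $q$ are endpoints of flats, so $z\in(p,q)$, and by \eqref{eq:e} there is $i$ with $e_i\le z<e_{i+1}$. The intervals $[e_{2k},e_{2k+1}]$ and $[e_{2k+1},e_{2k+4}]$ with $k\equiv\eta_n\pmod2$ cover all $[e_i,e_{i+1}]$, and those of the second kind are flats. So $z\in I_{s^\frown k}$ for some $k$ with $s^\frown k\in S_\eta$.

The tree of intervals does not depend on $\eta$, and its levels consist of disjoint intervals. So $z$ determines $\mathbf s$, and the parities of the entries of $\mathbf s$ determine $\eta$. Thus for each $z$ there is at most one $\eta$ with $g_\eta(z)\notin\mathbb Q$. In case I we can therefore fix $\eta$ such that $g_\eta$ is rational on $D:=(a,b)_T$, because fewer than $2^{\aleph_0}$ sequences are excluded. In case II fix any $\eta$; then $g_\eta$ is rational on $D$, because $m_n$ lies in no interval of level $n+1$ and so cannot satisfy \eqref{eq:branch}.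

Suppose $z\notin N(g_\eta)$ and $g_\eta(z)\notin\mathbb Q$. Then $z\in(a,b)$, and $g_\eta$ is constant and irrational on an interval $(y_1,y_2)\ni z$ with $a\le y_1<y_2\le b$. As $[a,b]$ contains no jump, there are $p<m<q$ in $T\cap(y_1,y_2)$. In both cases $D$ meets $(p,q)_T$, a contradiction. So (g2) holds.
\end{proof}

\subsection*{One coordinate at each point}
If two tame functions $g,h$ are both nonconstant near a gap $z$, the irrational numbers $g(z)$ and $h(z)$ may satisfy a rational relation, for instance $g(z)=h(z)$, and then $g-h$ may violate \eqref{eq:rule}. We avoid this by keeping the sets $N(g)$ disjoint. By Zorn's lemma let $\mathcal F$ be a maximal set of tame functions such that $N(g)\cap N(h)=\varnothing$ for all distinct $g,h\in\mathcal F$.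

\begin{lemma}\label{lem:separate}
For all $x<y$ in $X$ there is $h\in\mathcal F$ with $h(x)<h(y)$.
\end{lemma}

\begin{proof}
Otherwise every $h\in\mathcal F$, being nondecreasing, is constant on $[x,y]$, so $N(h)\cap(x,y)=\varnothing$. The function $g$ of Lemma~\ref{lem:tame} is then not in $\mathcal F$, and $\mathcal F\cup\{g\}$ contradicts maximality.
\end{proof}

For $z\in X$ there is at most one $g\in\mathcal F$ with $z\in N(g)$; call it $g_z$ if it exists. We say that $z$ has \emph{type 0} if $g_z$ does not exist, \emph{type 1} if $g_z(z)\notin\mathbb Q$, and \emph{type 2} if $g_z(z)\in\mathbb Q$. By (g1), points of type 2 belong to $T$. For $z$ of type 2 put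
\[
\rho_z=(g_z-g_z(z))^+,\qquad\lambda_z=(g_z(z)-g_z)^+ .
\]
As $g_z$ is nondecreasing, $\rho_z$ vanishes on $(\leftarrow,z]$ and $\lambda_z$ vanishes on $[z,\to)$. Let $H$ be the set of $f\in C(X)$ such that for each $z\in X$ there are rational coefficients with
\[
f=\alpha\ \ (\text{type }0),\qquad f=\alpha+\beta g_z\ \ (\text{type }1),\qquad f=\alpha+\beta\rho_z+\beta'\lambda_z\ \ (\text{type }2)\qquad\text{near }z .
\]

\begin{lemma}\label{lem:H}
$H$ is a $\mathbb Q$-vector lattice. It contains $\mathcal F$ and every locally constant function with rational values.
\end{lemma}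

\begin{proof}
At each $z$ the allowed forms make up a $\mathbb Q$-vector space that contains the rational constants. This shows that $H$ is a $\mathbb Q$-vector space and contains the locally constant rational functions. Let $g\in\mathcal F$. If $z\notin N(g)$, then $g$ is a rational constant near $z$ by (g2). If $z\in N(g)$, then $g=g_z$, which has the required form in type 1, and in type 2 equals $g_z(z)+\rho_z-\lambda_z$. Finally let $f\in H$ and $z\in X$. If $f(z)\ne0$, then $f^+$ equals $f$ or $0$ near $z$. Let $f(z)=0$. In type 0, $\alpha=0$; in type 1, $\alpha+\beta g_z(z)=0$ forces $\alpha=\beta=0$; so $f^+=0$ near $z$. In type 2, $\alpha=0$, and since $\rho_z,\lambda_z\ge0$ are nowhere both nonzero, $f^+=\beta^+\rho_z+(\beta')^+\lambda_z$ near $z$. So $f^+\in H$.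
\end{proof}

\subsection*{Functions that start at a point of $T$}
The space $H$ need not satisfy (R2): at a point $t$ of type 0 or 1, a member of $H$ that vanishes at $t$ vanishes near $t$. We add one function for each side of each point of $T$. To keep the functions that vanish at $t$ proportional on each side, the added function must be $\rho_t$ whenever $\rho_t$ can serve.

\begin{lemma}\label{lem:w}
For each right point $t$ there is $w_t^+\in C(X)$ such that $w_t^+=0$ on $(\leftarrow,t]$, $w_t^+>0$ on $(t,\to)$, $w_t^+$ coincides near each $z\ne t$ with an element of $H$, and, if $t$ has type $2$, then $\rho_t=w_t^+$ or $\rho_t=0$ near $t$. Dually, for each left point $t$ there is $w_t^-$ that vanishes on $[t,\to)$, is positive on $(\leftarrow,t)$, and has the same properties with $\lambda_t$ in place of $\rho_t$.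
\end{lemma}

\begin{proof}
If $t$ has type 2 and $\rho_t>0$ on $(t,\to)$, let $w_t^+=\rho_t$, which is in $H$ by Lemma~\ref{lem:H}. If $t$ has type 2 and $\rho_t(s)=0$ for some $s>t$, then $\rho_t=0$ on the neighborhood $(\leftarrow,s)$ of $t$ by monotonicity, so the last requirement holds for any choice of $w_t^+$. In this case, and in types 0 and 1, take $t_0>t_1>\cdots$ as in Lemma~\ref{lem:rightpoint}. For each $n$, Lemma~\ref{lem:separate} gives $h\in\mathcal F$ and rationals $r,r'$ with $h(t_{n+1})<r<r'<h(t_n)$. Let
\[
h_n=\frac{((h\vee r)\wedge r')-r}{r'-r}\in H .
\]
Then $0\le h_n\le1$, $h_n=0$ on $(\leftarrow,t_{n+1}]$ and $h_n=1$ on $[t_n,\to)$. The series $w_t^+=\sum_{n<\omega}2^{-n-1}h_n$ converges uniformly, so $w_t^+$ is continuous, and it vanishes on $(\leftarrow,t]$. On $(t_k,\to)$ we have $h_n=1$ for $n\ge k$, so there $w_t^+$ equals $\sum_{n<k}2^{-n-1}h_n+2^{-k}$, a positive element of $H$. Every $z>t$ lies in some $(t_k,\to)$, and near $z<t$ the function is $0$.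
\end{proof}

Put $w_t^+=0$ if $t\in T$ is not a right point, and $w_t^-=0$ if $t$ is not a left point. If $t$ has type 2 and is not a right point, then $t=\max X$ or $t$ has an immediate successor $s$, and $\rho_t=0$ on $X$ or on $(\leftarrow,s)=(\leftarrow,t]$. So at every point $t$ of type 2, $\rho_t$ is $w_t^+$ or $0$ near $t$, and $\lambda_t$ is $w_t^-$ or $0$ near $t$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G$ be the set of $f\in C(X)$ that coincide near each gap with an element of $H$, and near each $z\in T$ with an element of $H+\mathbb Qw_z^++\mathbb Qw_z^-$. It is a $\mathbb Q$-vector space that contains $H$, and it contains all $w_t^\pm$ by Lemma~\ref{lem:w}.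

\emph{Behavior at a zero.} Let $f\in G$ and $f(z)=0$. We claim:
\begin{equation}\label{eq:zero}
\begin{array}{ll}
f=0\text{ near }z&\text{if $z$ is a gap};\\
f=\gamma w_z^++\delta w_z^-\text{ near $z$, with }\gamma,\delta\in\mathbb Q,&\text{if }z\in T .
\end{array}
\end{equation}
A gap has type 0 or 1, and near it $f$ is $\alpha$ or $\alpha+\beta g_z$. Near $z\in T$, the function $f$ is $\alpha+\beta g_z+\gamma w_z^++\delta w_z^-$ in type 1. In types 0 and 2 it is $\alpha+\gamma w_z^++\delta w_z^-$, where in type 2 the terms $\beta\rho_z$ and $\beta'\lambda_z$ have been absorbed. Since $w_z^\pm(z)=0$, the equation $f(z)=0$ reads $\alpha=0$, or $\alpha+\beta g_z(z)=0$ with $g_z(z)$ irrational, which gives $\alpha=\beta=0$. This proves \eqref{eq:zero}.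

\emph{$G$ is a vector lattice.} Let $f\in G$. Near a point with $f(z)\ne0$, $f^+$ equals $f$ or $0$. Near a zero, $f^+$ equals $0$ or $\gamma^+w_z^++\delta^+w_z^-$, because $w_z^+,w_z^-\ge0$ are nowhere both nonzero. So $f^+\in G$.

\emph{\textup{(R1)}.} Let $f\in G$. Near a point $z$ with $f(z)\ne0$, the set $\operatorname{coz}f$ agrees with $X$. Near a zero $z$, by \eqref{eq:zero}, it agrees with $\varnothing$ or, if $z\in T$, possibly with $(z,\to)$, $(\leftarrow,z)$ or their union. All these sets are in $\mathcal W$, so $\operatorname{coz}f\in\mathcal W$ by Lemma~\ref{lem:W}(d).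

\emph{\textup{(R2)}.} Let $a\in T$. If $a$ is a right point, $(a,\to)=\operatorname{coz}w_a^+$. If $a=\max T$, then $(a,\to)=\varnothing=\operatorname{coz}0$. If $a$ has an immediate successor $b$, then $(a,\to)=[b,\to)$ is clopen and its indicator function is in $H$ by Lemma~\ref{lem:H}. The rays $(\leftarrow,a)$ are dual.

\emph{\textup{(R3)}.} Let $f,h\in G$ with $\operatorname{coz}f\subseteq\operatorname{coz}h$. By compactness it suffices to find for each $z$ an $n$ with $|f|\le n|h|$ near $z$. If $h(z)\ne0$, then near $z$ the function $|h|$ is bounded below by a positive number and $|f|$ is bounded. Let $h(z)=0$; then $f(z)=0$. If $z$ is a gap, $f=0$ near $z$. If $z\in T$, write $f=\gamma w_z^++\delta w_z^-$ and $h=\gamma'w_z^++\delta'w_z^-$ on a neighborhood $V$ of $z$, with $\gamma=0$ if $z$ is not a right point and $\delta=0$ if $z$ is not a left point. If $\gamma\ne0$, then $V$ contains a point $y>z$ by Lemma~\ref{lem:rightpoint}; there $f(y)=\gamma w_z^+(y)\ne0$, so $h(y)=\gamma'w_z^+(y)\neq0$ and $\gamma'\ne0$. In the same way $\delta\ne0$ implies $\delta'\ne0$. Choose $n$ with $|\gamma|\le n|\gamma'|$ and $|\delta|\le n|\delta'|$. Then $|f|\le n|h|$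 on $V\cap[z,\to)$ and on $V\cap(\leftarrow,z]$.

So $G$ realizes $T$, and $\operatorname{Id}_cG\cong\mathcal O(T)$ by Proposition~\ref{prop:realize}(a).

\emph{The particular cases.} If $|T|<2^{\aleph_0}$, then (H) holds with $a=x$ and $b=y$. Let $T\subseteq\mathbb R$. The set $(x,y)_T$, as a subspace of the second countable space $\mathbb R$, has a countable dense subset; each $(p,q)_T$ with $x\le p<q\le y$ is open in this subspace, so (H) holds with $a=x$ and $b=y$. In this case the hypothesis on differences is automatic by Lemma~\ref{lem:characters}, because every subset of $\mathbb R$ has a countable cofinal and a countable coinitial subset.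
\end{proof}

\begin{remark}\label{rem:H}
Hypothesis (H) was used only for (g2), in Step 4 of Lemma~\ref{lem:tame}; countable characters were used in Step 1 of that lemma and in Lemma~\ref{lem:w}. For the chain of Section~\ref{sec:chain} one sees directly that both alternatives in (H) fail in every interval $(a,b)_T$. The interval contains a block $T_\tau$ by Lemma~\ref{lem:blocks}(c). The node $\tau$ has at least $2^{\aleph_0}$ extensions $\sigma$ of the limit length $|\tau|+\omega$, whose blocks are nonempty and pairwise disjoint; and each such $T_\sigma$ contains the uncountably many pairwise disjoint nonempty intervals $(\sigma^\frown\xi,\sigma^\frown(\xi+1))_T$, $\xi<\omega_1$.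
\end{remark}

\begin{thebibliography}{9}
\bibitem{PW} Miroslav Ploscica and Friedrich Wehrung, \emph{A solution to the MV-spectrum Problem in size aleph one}, arXiv:2303.18137 (2023).
\end{thebibliography}
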